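\title{Orlik's torsion conjecture for links of weighted homogeneous singularities}

\begin{abstract}
Let $f$ be a weighted homogeneous polynomial in $n+1\ge 3$ complex variables with an isolated critical point at the origin, and let $L$ be its link. Orlik's torsion conjecture describes the torsion subgroup of $H_{n-1}(L;\mathbb{Z})$ by an algorithm whose only input is the fractional weights of $f$. We prove the conjecture for every such $f$. The proof determines, for every prime $p$, the homology of the Milnor fiber with coefficients in $\mathbb{Z}_p$ as a module over the monodromy: it is a direct sum of cyclic modules $\mathbb{Z}_p[t]/(\Delta_j)$, where $\Delta_{j+1}\mid\Delta_j$ are squarefree products of cyclotomic polynomials. The method is to compare the fixed sets of the $p$-subgroups of the monodromy group, which are again Milnor fibers.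
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Link, Milnor fiber and monodromy}

Let $n\ge2$, let $I=\{0,\dots,n\}$, and let $w_0,\dots,w_n$ be positive integers. For $\lambda\in\mathbb{C}^*$ and $z\in\mathbb{C}^{n+1}$ put $\lambda\cdot z=(\lambda^{w_0}z_0,\dots,\lambda^{w_n}z_n)$. A polynomial $f\in\mathbb{C}[z_0,\dots,z_n]$ is \emph{weighted homogeneous} of degree $d$ with weights $w_0,\dots,w_n$ if $f(\lambda\cdot z)=\lambda^df(z)$ for all $\lambda\in\mathbb{C}^*$. Throughout, $f$ is such a polynomial with an isolated singularity at the origin, which means that $0$ is an isolated critical point of $f$. The \emph{link}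
\[
L=f^{-1}(0)\cap S^{2n+1}
\]
is a smooth closed manifold of dimension $2n-1$. This paper computes the group $H_{n-1}(L;\mathbb{Z})$.

The \emph{Milnor fiber} is $F=f^{-1}(1)$, and the \emph{monodromy} is the map $h\colon F\to F$, $h(z)=e^{2\pi\mathrm{i}/d}\cdot z$. The group $H_n(F;\mathbb{Z})$ is free of finite rank (Section~\ref{sec:milnor}). Let $\Delta\in\mathbb{Z}[t]$ be the characteristic polynomial of $h_*$ on it. Since $h^d=1$, we can write
\[
\Delta=\prod_{m\ge1}\Phi_m^{\mu(m)},
\]
where $\Phi_m$ is the $m$-th cyclotomic polynomial and $\mu(m)$ is the multiplicity in $\Delta$ of a primitive $m$-th root of unity.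

Two facts frame the question. First, $H_{n-1}(L;\mathbb{Z})$ is the cokernel of $h_*-1$ on $H_n(F;\mathbb{Z})$ (Proposition~\ref{prop:coker}). Second, a formula of Milnor and Orlik expresses $\Delta$ through the \emph{fractional weights}
\[
\frac{d}{w_\nu}=\frac{u_\nu}{v_\nu},\qquad u_\nu=\frac{d}{\gcd(d,w_\nu)},\qquad v_\nu=\frac{w_\nu}{\gcd(d,w_\nu)}\qquad(\nu\in I).
\]
As $h_*$ has finite order, it is diagonalizable over $\mathbb{C}$, so the rank of $H_{n-1}(L;\mathbb{Z})$ is $\mu(1)$, a function of the fractional weights. Is the torsion also a function of the fractional weights, and if so, which one?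

\subsection{Orlik's algorithm}

For each proper subset $T\subsetneq I$ define $c_T$ by recursion on $|T|$ through
\begin{equation}\label{eq:defc}
\prod_{T'\subseteq T}c_{T'}=\gcd(u_\nu:\nu\notin T).
\end{equation}
Thus $c_\emptyset=\gcd(u_0,\dots,u_n)$, and all $c_T$ are positive integers (Lemma~\ref{lem:c}). For $S\subseteq I$ let
\[
\ell_S=\operatorname{lcm}(u_\nu:\nu\in S),\qquad \gamma_S=\frac{1}{\ell_S}\prod_{\nu\in S}\frac{u_\nu}{v_\nu},
\]
with $\ell_\emptyset=\gamma_\emptyset=1$. For $T\subseteq I$ define rational numbers
\begin{equation}\label{eq:defk}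
K_T=\sum_{S\subseteq T}(-1)^{|T|-|S|}\gamma_S,\qquad
k_T=\begin{cases}K_T&\text{if }n-|T|\text{ is even},\\ 0&\text{if }n-|T|\text{ is odd}.\end{cases}
\end{equation}
In particular $k_I=0$. Let $r$ be the greatest integer with $r\le\max_Tk_T$, so that $r\ge0$, and put
\begin{equation}\label{eq:defd}
d_j=\prod_{T:\ k_T\ge j}c_T\qquad(1\le j\le r).
\end{equation}
The full set $I$ never occurs in this product. \emph{Orlik's torsion conjecture}, which we take in the form stated in \cite{BGS}, asserts that
\[
H_{n-1}(L;\mathbb{Z})_{\mathrm{tor}}\cong\mathbb{Z}/d_1\oplus\dots\oplus\mathbb{Z}/d_r,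
\]
the right side being trivial if $r=0$. It is known to hold for $n=2$, for Brieskorn--Pham polynomials $z_0^{a_0}+\dots+z_n^{a_n}$, and for $z_0^{a_0}+z_0z_1^{a_1}+z_1z_2^{a_2}+\dots+z_{n-1}z_n^{a_n}$.

For the quadric $z_0^2+\dots+z_n^2$ all fractional weights equal $2$. Then $c_\emptyset=2$, all other $c_T$ equal $1$, and $k_\emptyset$ is $1$ for even $n$ and $0$ for odd $n$, so the predicted torsion is $\mathbb{Z}/2$ for even $n$ and trivial for odd $n$. This is correct: formula \eqref{eq:MO} below gives $\Delta=t-(-1)^{n+1}$, so $H_n(F;\mathbb{Z})\cong\mathbb{Z}$ and $h_*-1$ is $-2$ or $0$.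

\subsection{Results}

\begin{theorem}[Orlik's torsion conjecture]\label{thm:main}
For every $n\ge2$ and every weighted homogeneous $f\in\mathbb{C}[z_0,\dots,z_n]$ with an isolated critical point at the origin,
\[
H_{n-1}(L;\mathbb{Z})\cong\mathbb{Z}^{\mu(1)}\oplus\mathbb{Z}/d_1\oplus\dots\oplus\mathbb{Z}/d_r .
\]
\end{theorem}

The difficulty is that the characteristic polynomial of an automorphism of finite order of a free abelian group does not determine the cokernel of $t-1$, where $t$ is the automorphism. On $\mathbb{Z}[t]/(\Phi_2\Phi_4)$ and on $\mathbb{Z}[t]/(\Phi_2)\oplus\mathbb{Z}[t]/(\Phi_4)$ the characteristic polynomials agree, and the cokernels are $\mathbb{Z}/4$ and $\mathbb{Z}/2\oplus\mathbb{Z}/2$, because $\Phi_2(1)=\Phi_4(1)=2$. One has to know how the cyclotomic factors are distributed over the summands. A natural guess groups them as in the invariant factor decomposition over $\mathbb{Q}[t]$. Put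
\[
\Delta_j=\prod_{m:\ \mu(m)\ge j}\Phi_m\qquad(j\ge1).
\]
Then $\Delta_{j+1}\mid\Delta_j$, $\Delta_j=1$ for large $j$, and $\prod_j\Delta_j=\Delta$. The $\mathbb{Q}[t]$-modules $H_n(F;\mathbb{Q})$ and $\bigoplus_j\mathbb{Q}[t]/(\Delta_j)$ are semisimple with the same characteristic polynomial, hence isomorphic. Our second theorem says that this decomposition holds over the ring $\mathbb{Z}_p$ of $p$-adic integers.

\begin{theorem}\label{thm:module}
For every prime $p$ there is an isomorphism of $\mathbb{Z}_p[t]$-modules, with $t$ acting as $h_*$,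
\[
H_n(F;\mathbb{Z}_p)\cong\bigoplus_{j\ge1}\mathbb{Z}_p[t]/(\Delta_j).
\]
Consequently, for every $\psi\in\mathbb{Z}[t]$, the cokernel of $\psi(h_*)$ on $H_n(F;\mathbb{Z})$ is isomorphic to $\bigoplus_j\mathbb{Z}[t]/(\Delta_j,\psi)$ as an abelian group.
\end{theorem}

We do not claim an isomorphism $H_n(F;\mathbb{Z})\cong\bigoplus_j\mathbb{Z}[t]/(\Delta_j)$ of $\mathbb{Z}[t]$-modules, only the isomorphism at every prime. For $\psi=t-1$ the theorem gives $H_{n-1}(L;\mathbb{Z})\cong\bigoplus_j\mathbb{Z}/\Delta_j(1)$, and Theorem~\ref{thm:main} follows once we identify $d_j$ with $\Delta_{\mu(1)+j}(1)$. This is done in Section~\ref{sec:orlik}, which also explains what $c_T$ and $k_T$ measure and yields the following.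

\begin{corollary}\label{cor:order}
If $T\ne I$ and $c_T>1$, then $k_T$ is a nonnegative integer. Moreover
\[
|H_{n-1}(L;\mathbb{Z})_{\mathrm{tor}}|=\prod_{T:\ c_T>1}c_T^{\,k_T}.
\]
\end{corollary}

Section~\ref{sec:example} shows the method on one example. Sections~\ref{sec:fixed}--\ref{sec:structure} prove Theorem~\ref{thm:module}: the first supplies the topology, the second the algebra, and the third combines them.

\section{The Milnor fiber and its monodromy}\label{sec:milnor}

We begin with two remarks on $f$. It is not constant and all its monomials have weighted degree $d$, so $d\ge1$ and $f(0)=0$. Its critical set is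
\begin{equation}\label{eq:crit}
\operatorname{Crit}(f)=\{0\}.
\end{equation}
Indeed $\partial_\nu f(\lambda\cdot z)=\lambda^{d-w_\nu}\partial_\nu f(z)$, so $\operatorname{Crit}(f)$ is invariant under $\mathbb{C}^*$; every orbit has $0$ in its closure, since the weights are positive; and $0$ is isolated in $\operatorname{Crit}(f)$.

We use two published results, valid for a weighted homogeneous polynomial in any number $s\ge1$ of variables with an isolated critical point at $0$. The first is due to Milnor \cite{Milnor}: the fiber over $1$ is homotopy equivalent to a finite wedge of $(s-1)$-spheres. So its reduced homology is free of finite rank and concentrated in degree $s-1$.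

The second is the formula of Milnor and Orlik \cite[Theorem 4]{MO} for the characteristic polynomial $\Delta$ of the monodromy on this reduced homology group. Let $\mathbb{Q}[\mathbb{C}^*]$ be the group ring of $\mathbb{C}^*$, with basis $\langle\lambda\rangle$ and unit $1=\langle1\rangle$. The \emph{divisor} of $\prod_k(t-\lambda_k)$ is $\sum_k\langle\lambda_k\rangle$, and $\Lambda_a=\operatorname{div}(t^a-1)$ is the sum of all $a$-th roots of unity. Then
\begin{equation}\label{eq:MO}
\operatorname{div}\Delta=\prod_\nu\Bigl(\frac{1}{v_\nu}\Lambda_{u_\nu}-1\Bigr),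
\end{equation}
the product running over the variables.

\begin{lemma}\label{lem:mu}
For every $m\ge1$,
\[
\mu(m)=\sum_{S\subseteq I:\ m\mid\ell_S}(-1)^{n+1-|S|}\gamma_S .
\]
More generally, let $\emptyset\ne T\subseteq I$ and suppose that the restriction of $f$ to the coordinate subspace $\mathbb{C}^T=\{z:z_\nu=0\text{ for }\nu\notin T\}$ has an isolated critical point at $0$. Then $K_T$ is the multiplicity of the eigenvalue $1$ of the monodromy of $f|_{\mathbb{C}^T}$ on reduced homology. In particular $K_T\in\mathbb{Z}_{\ge0}$.
\end{lemma}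

\begin{proof}
Multiplication maps the product of the groups of $u_\nu$-th roots of unity, $\nu\in S$, homomorphically onto the group of $\ell_S$-th roots of unity, with fibers of size $\prod_{\nu\in S}u_\nu/\ell_S$. Hence $\prod_{\nu\in S}v_\nu^{-1}\Lambda_{u_\nu}=\gamma_S\Lambda_{\ell_S}$, also for $S=\emptyset$, and expanding \eqref{eq:MO} gives
\[
\operatorname{div}\Delta=\sum_{S\subseteq I}(-1)^{n+1-|S|}\gamma_S\Lambda_{\ell_S}.
\]
A primitive $m$-th root of unity occurs in $\Lambda_a$ with coefficient $1$ if $m\mid a$ and $0$ otherwise. This proves the formula. The restriction $f|_{\mathbb{C}^T}$ is weighted homogeneous of degree $d$ with weights $(w_\nu)_{\nu\in T}$, so its fractional weights are $(u_\nu/v_\nu)_{\nu\in T}$. The same expansion in these $|T|$ variables, with $m=1$, gives the multiplicity $\sum_{S\subseteq T}(-1)^{|T|-|S|}\gamma_S=K_T$.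
\end{proof}

\begin{proposition}\label{prop:coker}
$H_{n-1}(L;\mathbb{Z})\cong\operatorname{coker}\bigl(h_*-1\colon H_n(F;\mathbb{Z})\to H_n(F;\mathbb{Z})\bigr)$.
\end{proposition}

\begin{proof}
Let $U=S^{2n+1}\setminus L$. For $z\ne0$ the function $\lambda\mapsto|\lambda\cdot z|^2=\sum_\nu\lambda^{2w_\nu}|z_\nu|^2$ has positive derivative on $\mathbb{R}_{>0}$ and increases from $0$ to $\infty$, so every $\mathbb{R}_{>0}$-orbit in $\mathbb{C}^{n+1}\setminus\{0\}$ meets $S^{2n+1}$ exactly once, transversally. Since $|f(\lambda\cdot z)|=\lambda^d|f(z)|$, every orbit in $\{f\ne0\}$ also meets $\{|f|=1\}$ exactly once. Hence $z\mapsto|f(z)|^{-1/d}\cdot z$ is a homeomorphism $U\to f^{-1}(S^1)$. The map $(z,\theta)\mapsto e^{2\pi\mathrm{i}\theta/d}\cdot z$ sends $F\times\{\theta\}$ onto $f^{-1}(e^{2\pi\mathrm{i}\theta})$ and identifies $f^{-1}(S^1)$ with the mapping torus $F\times[0,1]/(z,1)\sim(h(z),0)$. The Wang sequence of a mapping torus reads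
\[
H_n(F)\xrightarrow{\ h_*-1\ }H_n(F)\longrightarrow H_n(U)\longrightarrow H_{n-1}(F),
\]
and $H_{n-1}(F)=0$ because $F$ is homotopy equivalent to a wedge of $n$-spheres and $n\ge2$. So $\operatorname{coker}(h_*-1)\cong H_n(U)$. Alexander duality in $S^{2n+1}$ gives $H_n(U)\cong H^{n}(L)$.

At a point $z\in L$ the differential $df_z$ is onto $\mathbb{C}$ by \eqref{eq:crit}, and its kernel contains the tangent vector of the $\mathbb{R}_{>0}$-orbit, which is transverse to the sphere. So $0$ is a regular value of $f|_{S^{2n+1}}$, the normal bundle of $L$ in $S^{2n+1}$ is trivial, and $L$ is orientable. Poincar\'e duality on the closed $(2n-1)$-manifold $L$ gives $H^n(L)\cong H_{n-1}(L)$.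
\end{proof}

The hypothesis $n\ge2$ is needed here. For $f=z_0z_1$ with weights $(1,1)$ the fiber is $\mathbb{C}^*$ and $h_*=1$, so the cokernel is $\mathbb{Z}$, while $L$ consists of two circles and $H_0(L)=\mathbb{Z}^2$.

\section{An example: $z_0^4+z_1^2+z_2^2$}\label{sec:example}

Let $f=z_0^4+z_1^2+z_2^2$, with weights $(1,2,2)$ and $d=4$, so $h(z)=(\mathrm{i}z_0,-z_1,-z_2)$. Since $\Lambda_2-1=\langle-1\rangle$ has square $1$, formula \eqref{eq:MO} gives $\operatorname{div}\Delta=\Lambda_4-1$, that is, $\Delta=\Phi_2\Phi_4$. Both modules compared in Section~\ref{sec:intro} have this characteristic polynomial, so $\Delta$ does not decide between $\mathbb{Z}/4$ and $\mathbb{Z}/2\oplus\mathbb{Z}/2$. Orlik's algorithm does. Here $(u_0,u_1,u_2)=(4,2,2)$ and all $v_\nu=1$. From \eqref{eq:defc} we get $c_\emptyset=c_{\{1,2\}}=2$ and $c_T=1$ otherwise. Further $\gamma_S=1$ for $|S|\le1$ and $\gamma_S=2$ for $|S|=2$, so $k_\emptyset=1$ and $k_T=2-1-1+1=1$ for $|T|=2$. Thus $r=1$ and $d_1=4$.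

To compute $H_2(F;\mathbb{Z})$ we replace $F$ by a small invariant subspace. Let $\xi=(z_0^4,z_1^2,z_2^2)$, a point of the plane $\xi_0+\xi_1+\xi_2=1$ in $\mathbb{C}^3$, and let $J\subset F$ be the set where all $\xi_\nu$ are real and nonnegative. Deform the plane in two stages, each for $0\le\theta\le1$: first by $\xi_\nu\mapsto\operatorname{Re}\xi_\nu+(1-\theta)\mathrm{i}\operatorname{Im}\xi_\nu$, and then, on the real points, by multiplying the negative $\xi_\nu$ by $1-\theta$ and dividing all coordinates by their new sum, which is at least $1$. In each stage a zero coordinate stays zero and a nonzero coordinate stays nonzero for $\theta<1$. So the stages lift uniquely through the maps $z_\nu\mapsto\xi_\nu$, which are coverings away from $0$, and the lifts are continuous where $\xi_\nu$ vanishes because $|z_\nu|$ is a root of $|\xi_\nu|$. They form a deformation retraction of $F$ onto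
\[
J=\{(\zeta s,y):\ \zeta^4=1,\ s\ge0,\ y\in\mathbb{R}^2,\ s^4+|y|^2=1\}.
\]
This is a union of four disks $\mathbb{D}_\zeta\cong\{|y|\le1\}$ with common boundary circle $\Gamma=\{s=0\}$, and $h$ maps $\mathbb{D}_\zeta$ to $\mathbb{D}_{\mathrm{i}\zeta}$ by $y\mapsto-y$.

The group $\langle h\rangle\cong\mathbb{Z}/4$ has a chain of subgroups, and their fixed sets filter $J$: the whole group fixes nothing, $h^2$ fixes $\Gamma$, and the trivial group fixes $J$. We climb this filtration, starting from $\tilde H_{-1}(\emptyset)=\mathbb{Z}=\mathbb{Z}[t]/(\Phi_1)$.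

\emph{From $\emptyset$ to $\Gamma$.} The quotient $\langle h\rangle/\langle h^2\rangle$ acts freely on $\Gamma$ by the antipodal map. Take the vertices $y=(\pm1,0)$ and the two half circles as cells. With $B=\mathbb{Z}[t]/(t^2-1)$ the augmented cellular complex gives an exact sequence
\[
0\to H_1(\Gamma)\to B\xrightarrow{\ t-1\ }B\to\mathbb{Z}[t]/(\Phi_1)\to0 .
\]
The kernel of $B\to\mathbb{Z}[t]/(\Phi_1)$ is $(t-1)B\cong\mathbb{Z}[t]/(\Phi_2)$, and the kernel of $B\to\mathbb{Z}[t]/(\Phi_2)$ is $(t+1)B\cong\mathbb{Z}[t]/(\Phi_1)$. So $H_1(\Gamma)\cong\mathbb{Z}[t]/(\Phi_1)$.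

\emph{From $\Gamma$ to $J$.} The group $\langle h\rangle$ permutes the four disks freely and preserves the orientation that they inherit from $\mathbb{R}^2$. So $H_2(J,\Gamma)\cong A=\mathbb{Z}[t]/(t^4-1)$, and the sequence of the pair is
\[
0\to H_2(J)\to A\to\mathbb{Z}[t]/(\Phi_1)\to0 .
\]
Hence $H_2(F)\cong(t-1)A\cong\mathbb{Z}[t]/(\Phi_2\Phi_4)$, and $H_1(L)\cong\mathbb{Z}/4$ by Proposition~\ref{prop:coker}.

Three facts made this work: each fixed set has reduced homology in one degree; the cells added at each stage are permuted freely by the quotient group that acts; and the kernel of $\mathbb{Z}[t]/(t^a-1)\to\mathbb{Z}[t]/(D)$ is cyclic with the complementary polynomial $(t^a-1)/D$. In general there is no explicit model $J$, the degree $d$ is not a prime power, and the homology has many summands. We handle these points by an equivariant triangulation, by passing to $\mathbb{Z}_p$, and by the Schanuel lemma together with the Krull--Schmidt theorem.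

\section{Fixed sets of $p$-subgroups}\label{sec:fixed}

The subgroups of a cyclic group form a chain only when its order is a prime power, so we work with one prime at a time. Fix a prime $p$ and write $d=p^ed'$ with $p\nmid d'$; the case $e=0$ is allowed. Let $C=\langle g\rangle$ be cyclic of order $d$, acting on $\mathbb{C}^{n+1}$ and on $F$ by $gz=e^{2\pi\mathrm{i}/d}\cdot z$. The action need not be effective. Write $C=P\times C'$ with $|P|=p^e$ and $|C'|=d'$, and $g=\tau\sigma$ with generators $\tau$ of $P$ and $\sigma$ of $C'$. For $0\le i\le e$ let $Q_i\subseteq P$ be the subgroup of order $p^i$. It is generated by $g_i=g^{d/p^i}$, which multiplies $z_\nu$ by $e^{2\pi\mathrm{i}w_\nu/p^i}$. Put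
\[
S_i=\{\nu\in I:\ p^i\mid w_\nu\},\qquad s_i=|S_i|,\qquad V_i=\mathbb{C}^{S_i},\qquad F_i=F^{Q_i}=F\cap V_i .
\]
Then $I=S_0\supseteq S_1\supseteq\dots\supseteq S_e$ and $F=F_0\supseteq F_1\supseteq\dots\supseteq F_e$.

\subsection{The fixed sets are Milnor fibers}

The restriction of $f$ to an arbitrary coordinate subspace can have nonisolated critical points: $z_0z_1+z_2^2$ vanishes on the $z_0$-axis. The subspaces $V_i$ are better because they are fixed spaces of symmetries of $f$.

\begin{lemma}\label{lem:fixed}
If $S_i\ne\emptyset$, then $f_i=f|_{V_i}$ has an isolated critical point at $0$, and $F_i$ is smooth and nonempty. If $S_i=\emptyset$, then $F_i=\emptyset$. In both cases $\tilde H_k(F_i;\mathbb{Z})$ is free of finite rank for $k=s_i-1$ and zero otherwise, where $\tilde H_{-1}(\emptyset)=\mathbb{Z}$ with trivial action of $C$.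
\end{lemma}

\begin{proof}
We have $f\circ g_i=f$. Let $z\in V_i$ and $\nu\notin S_i$. Differentiating with respect to $z_\nu$ and using $g_iz=z$ gives $e^{2\pi\mathrm{i}w_\nu/p^i}\partial_\nu f(z)=\partial_\nu f(z)$. The factor is not $1$, so $\partial_\nu f(z)=0$. Therefore $\operatorname{Crit}(f_i)=\operatorname{Crit}(f)\cap V_i=\{0\}$ by \eqref{eq:crit}. If $S_i\ne\emptyset$, it follows that $f_i\not\equiv0$, so $f_i$ takes the value $1$ by weighted homogeneity; $F_i$ is smooth because $0\notin F_i$; and Milnor's theorem applies to $f_i$. If $S_i=\emptyset$, then $V_i=\{0\}$ and $f(0)=0$.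
\end{proof}

\subsection{A finite equivariant model}

The algebra below needs finite complexes of finitely generated modules, so we cut $F$ down to a compact manifold. A polynomial function on a smooth real algebraic set has finitely many critical values \cite{Milnor}. Choose $\rho>0$ such that $\rho^2$ exceeds all critical values of $\varphi(z)=|z|^2$ on all $F_i$, and put
\[
X=F\cap\{|z|\le\rho\},\qquad X_i=F_i\cap\{|z|\le\rho\}=X^{Q_i}.
\]
These sets are $C$-invariant since $C$ acts unitarily. On the closed set $F_i$ the function $\varphi$ is proper and has no critical value $\ge\rho^2$. So the flow of $-\nabla\varphi/|\nabla\varphi|^2$ on $F_i\cap\{|z|\ge\rho\}$ carries each point to the level $\rho^2$ in time $\varphi-\rho^2$, which defines a deformation retraction of $F_i$ onto $X_i$. The inclusion $X_i\subseteq F_i$ thus induces a $C$-equivariant isomorphism in homology.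

By Illman's theorem \cite{Illman}, a smooth manifold, with or without boundary, with a smooth action of a finite group has an equivariant triangulation. We apply it to the compact manifold with boundary $X$, obtain a finite triangulation, and subdivide it barycentrically once. The vertices of a new simplex are barycenters of old simplices of distinct dimensions, and $C$ preserves these dimensions. Two consequences follow. An element of $C$ that maps a simplex to itself fixes it pointwise. And ordering the vertices by dimension orients all simplices $C$-invariantly, so that $C$ permutes the basis of each simplicial chain group without signs. Moreover $X_i$ is a $C$-invariant subcomplex: a point fixed by $Q_i$ lies in the interior of a unique simplex, which $Q_i$ must preserve and hence fixes pointwise.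

\begin{lemma}\label{lem:proj}
For $0\le i<e$, the simplicial chain complex $C_*(X_i,X_{i+1};\mathbb{Z}_p)$ is a finite complex of finitely generated projective $\mathbb{Z}_p[C/Q_i]$-modules.
\end{lemma}

\begin{proof}
Each term is a finite direct sum of modules $\mathbb{Z}_p[C/H]$, where $H$ is the stabilizer of a simplex of $X_i$ that does not lie in $X_{i+1}$. The group $H\cap P$ contains $Q_i$ and does not contain $Q_{i+1}$. As the subgroups of $P$ form a chain, $H\cap P=Q_i$. Since $|P|$ and $|C'|$ are coprime, $H=Q_i\times H'$ with $H'\subseteq C'$. The order of $H'$ is invertible in $\mathbb{Z}_p$, so $\eta=|H'|^{-1}\sum_{\kappa\in H'}\kappa$ is an idempotent of $\mathbb{Z}_p[C']$, and $\mathbb{Z}_p[C/H]\cong\eta\,\mathbb{Z}_p[C/Q_i]$ is a direct summand of $\mathbb{Z}_p[C/Q_i]$.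
\end{proof}

With coefficients in $\mathbb{Z}$ the lemma would require $H'$ to act like the trivial group: $\mathbb{Z}[C'/H']$ is not projective over $\mathbb{Z}[C']$ for $H'\ne1$, as the case $\mathbb{Z}$ over $\mathbb{Z}[\mathbb{Z}/2]$ shows, where a splitting would need the idempotent $(1+\sigma)/2$.

\subsection{Splitting off the part of order prime to $p$}

The ring $\mathbb{Z}_p[C/Q_i]$ is not local when $d'>1$, so we decompose it. The polynomial $x^{d'}-1$ has no repeated factor modulo $p$, being coprime to its derivative. By Hensel's lemma it is a product of monic polynomials $\chi\in\mathbb{Z}_p[x]$ whose reductions modulo $p$ are the distinct irreducible factors. For $\chi\ne\chi'$ the finitely generated $\mathbb{Z}_p$-module $\mathbb{Z}_p[x]/(\chi,\chi')$ vanishes modulo $p$, hence vanishes by Nakayama's lemma. The Chinese remainder theorem gives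
\[
\mathbb{Z}_p[C']=\mathbb{Z}_p[x]/(x^{d'}-1)=\prod_\chi R_\chi,\qquad R_\chi=\mathbb{Z}_p[x]/(\chi),
\]
with $\sigma$ corresponding to $x$. Each $R_\chi$ is free of finite rank over $\mathbb{Z}_p$ and $R_\chi/pR_\chi$ is a field, so every nonzero element is a unit times a power of $p$: $R_\chi$ is a complete discrete valuation ring of characteristic $0$ with maximal ideal $pR_\chi$. Let $\varepsilon_\chi\in\mathbb{Z}_p[C']$ be the corresponding idempotents. Every $\mathbb{Z}_p[C]$-module $M$ splits as $\bigoplus_\chi\varepsilon_\chi M$, and $M\mapsto\varepsilon_\chi M$ is exact, so it commutes with homology. With $\tau$ corresponding to $y$,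
\begin{equation}\label{eq:Ai}
\varepsilon_\chi\mathbb{Z}_p[C/Q_i]=R_\chi[P/Q_i]=R_\chi[y]/(y^{p^{e-i}}-1).
\end{equation}

\section{Lattices over $R[y]/(y^{p^b}-1)$}\label{sec:algebra}

In this section $R$ is a complete discrete valuation ring of characteristic $0$ with maximal ideal $pR$, $b\ge0$ is an integer, and $A=R[y]/(y^{p^b}-1)$. All modules are finitely generated. An $A$-module is a \emph{lattice} if it is free over $R$, or equivalently $R$-torsion-free. Submodules and extensions of lattices are lattices. For a lattice $M$ the dual $M^*=\operatorname{Hom}_R(M,R)$, with $(a\phi)(z)=\phi(az)$, is a lattice, and $M^{**}\cong M$.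

\begin{lemma}\label{lem:ring}
\begin{enumerate}
\item[(a)] $A$ is a local ring. Projective $A$-modules are free, and nonzero cyclic $A$-modules are indecomposable.
\item[(b)] The dual of a free $A$-module is free.
\item[(c)] If $0\to K\to G_k\to\dots\to G_0\to0$ is exact with all $G_l$ free, then $K$ is free.
\item[(d)] \emph{(Schanuel)} If $0\to K\to G_\delta\to\dots\to G_1\to N\to0$ and $0\to K'\to G'_\delta\to\dots\to G'_1\to N\to0$ are exact with all $G_l,G'_l$ free and $\delta\ge1$, then $K\oplus A^{a}\cong K'\oplus A^{a'}$ for some $a,a'\ge0$.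
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathfrak{m}$ be a maximal ideal of $A$. If $p\notin\mathfrak{m}$, then $p$ acts surjectively on the nonzero finitely generated $R$-module $A/\mathfrak{m}$, contradicting Nakayama's lemma. So $p\in\mathfrak{m}$, and $A/pA=(R/p)[y]/(y-1)^{p^b}$ has only one maximal ideal. Finitely generated projective modules over a local ring are free. If $M$ is cyclic and $M=M_1\oplus M_2$, then $M/\mathfrak{m}M$ has dimension at most $1$, so some $M_l/\mathfrak{m}M_l$ is zero and $M_l=0$ by Nakayama's lemma.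

(b) Let $\phi\in A^*$ be the coefficient of $1$ in the basis $1,y,\dots,y^{p^b-1}$. Then $y^k\phi$ takes the value $1$ on the basis element $y^{-k}$ and $0$ on the others, so the $y^k\phi$ form the dual basis and $a\mapsto a\phi$ is an isomorphism $A\to A^*$.

(c) For $k=0$ we have $K\cong G_0$. For $k\ge1$ the surjection $G_1\to G_0$ splits, so its kernel is projective, hence free. Replacing $G_1\to G_0$ by this kernel shortens the sequence.

(d) For $\delta=1$, the fiber product $G_1\times_NG_1'$ surjects onto $G'_1$ with kernel $K$ and onto $G_1$ with kernel $K'$. Both surjections split, so $K\oplus G'_1\cong K'\oplus G_1$. For $\delta\ge2$ let $K_1,K'_1$ be the kernels of $G_1\to N$ and $G'_1\to N$, so $K_1\oplus G_1'\cong K_1'\oplus G_1=:N'$. The surjections $G_2\oplus G_1'\to K_1\oplus G'_1$ and $G'_2\oplus G_1\to K'_1\oplus G_1$ continue the two sequences to sequences of length $\delta-1$ ending in $N'$, and induction applies.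
\end{proof}

A triangulation produces a complex that extends above and below the degrees where the homology lives. The next lemma removes the excess. Below, the complex is exact and part (c) applies at once. Above, the complex is a finite free resolution of a lattice, and we dualize in order to apply (c); this is where (b) and the finiteness of the complex are used.

\begin{lemma}\label{lem:trim}
Let $0\to E_u\to\dots\to E_0\to0$ be a complex of free $A$-modules and let $0\le l\le q$. Suppose that $H_k(E)=0$ for $k\notin\{l,q\}$ and that $H_q(E)$ is a lattice.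
\begin{enumerate}
\item[(a)] If $l<q$, there is an exact sequence $0\to H_q(E)\to G_{q-l+1}\to\dots\to G_1\to H_l(E)\to0$ with all $G_k$ free.
\item[(b)] If $l=q$, then $H_q(E)$ is free.
\end{enumerate}
\end{lemma}

\begin{proof}
Adding zero terms, we may assume $u\ge q$; put $E_{-1}=0$. Let $B_k\subseteq Z_k\subseteq E_k$ be the boundaries and cycles, and let $W=E_q/B_q$. It is an extension of $E_q/Z_q\cong B_{q-1}\subseteq E_{q-1}$ by $H_q(E)$, so it is a lattice. Since $H_k(E)=0$ for $k>q$, the sequence
\[
0\to E_u\to\dots\to E_{q+1}\to E_q\to W\to0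
\]
is exact. It breaks up into short exact sequences $0\to B_k\to E_k\to E_k/B_k\to0$ of lattices, which split over $R$. Hence the dual sequence $0\to W^*\to E_q^*\to\dots\to E_u^*\to0$ is exact. By Lemma~\ref{lem:ring}(b),(c), $W^*$ is free, and so is $W\cong W^{**}$.

The boundary map induces $W\to E_{q-1}$ with kernel $H_q(E)$ and image $B_{q-1}$. If $l=q$, then $0\to H_q(E)\to W\to E_{q-1}\to\dots\to E_0\to0$ is exact, and Lemma~\ref{lem:ring}(c) gives (b). Let $l<q$. Since $H_k(E)=0$ for $k<l$, the sequence $0\to Z_l\to E_l\to\dots\to E_0\to0$ is exact, so $Z_l$ is free. Since $H_k(E)=0$ for $l<k<q$, the sequence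
\[
0\to H_q(E)\to W\to E_{q-1}\to\dots\to E_{l+1}\to Z_l\to H_l(E)\to0
\]
is exact. Its free terms are $W$, the $q-l-1$ modules $E_{q-1},\dots,E_{l+1}$, and $Z_l$; for $q=l+1$ only $W$ and $Z_l$ occur.
\end{proof}

We now name the shape of module that Theorem~\ref{thm:module} predicts. Recall that $y^{p^b}-1=\prod_{\alpha=0}^b\Phi_{p^\alpha}(y)$.

\begin{definition}
An $R[y]$-module is \emph{nested of level $b$} if it is isomorphic to $\bigoplus_{j=1}^{\ell}R[y]/(D_j)$ with $\ell\ge0$, where each $D_j\ne1$ is a product of distinct polynomials among $\Phi_{p^\alpha}(y)$, $0\le\alpha\le b$, and $D_{j+1}\mid D_j$ for all $j$.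
\end{definition}

A module nested of level $b-1$ is also nested of level $b$, and it is an $A$-module. We use the Krull--Schmidt theorem \cite[Theorem 6.12]{CR}: over an algebra that is finite over a complete discrete valuation ring, the decomposition of a finitely generated module into indecomposable summands is unique up to order and isomorphism. It lets us cancel the free summands that Schanuel's lemma leaves, and it is the reason for assuming that $R$ is complete.

\begin{proposition}\label{prop:step}
Let $b\ge1$ and $\delta\ge1$, let $N=\bigoplus_jR[y]/(D_j)$ be nested of level $b-1$, and let $0\to K\to G_\delta\to\dots\to G_1\to N\to0$ be exact with all $G_k$ free over $A$. Put $D_j'=D_j$ if $\delta$ is even and $D'_j=(y^{p^b}-1)/D_j$ if $\delta$ is odd. Then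
\[
K\cong A^z\oplus\bigoplus_jR[y]/(D'_j)
\]
for some $z\ge0$, and $K$ is nested of level $b$.
\end{proposition}

\begin{proof}
For a product $D$ of distinct $\Phi_{p^\alpha}$, $0\le\alpha\le b$, let $D^c=(y^{p^b}-1)/D$ be the product of the remaining ones. The kernel of $A\to R[y]/(D)$ is $DA$. The map $R[y]\to DA$, $\beta\mapsto D\beta$, has kernel $(D^c)$, because $R[y]$ is a domain. So
\[
0\to R[y]/(D^c)\to A\to R[y]/(D)\to0
\]
is exact. Since $(D^c)^c=D$, splicing $\delta$ such sequences for each $j$ and summing over $j$ gives an exact sequence $0\to K'\to G'_\delta\to\dots\to G'_1\to N\to0$ with free $G'_k$ and $K'=\bigoplus_jR[y]/(D'_j)$. By Lemma~\ref{lem:ring}(d), $K\oplus A^a\cong K'\oplus A^{a'}$.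

As $D_j\ne1$ and $\Phi_{p^b}\nmid D_j$, the polynomial $D_j'$ is neither $1$ nor $y^{p^b}-1$. So $R[y]/(D'_j)$ is a nonzero cyclic $A$-module, hence indecomposable, and its $R$-rank is less than $p^b$, so it is not isomorphic to $A$. Decompose $K$ into indecomposables. By the Krull--Schmidt theorem the $a$ copies of $A$ on the left correspond to copies of $A$ on the right, so $a\le a'$ and $K\cong A^{a'-a}\oplus K'$.

The $D'_j$ are totally ordered by divisibility, since $D\mapsto D^c$ reverses divisibility. All of them divide $y^{p^b}-1$, which belongs to the summands $A$. Reordering the summands shows that $K$ is nested of level $b$.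
\end{proof}

It is essential that the same $\delta$ applies to all summands of $N$. If one of two summands $R[y]/(\Phi_1)$ were complemented and the other not, the result for $b=1$ would be $R[y]/(\Phi_p)\oplus R[y]/(\Phi_1)$, which is not nested. In the application, $\delta$ is uniform because each fixed set has homology in a single degree.

\section{The monodromy module over $\mathbb{Z}_p$}\label{sec:structure}

Return to the setting of Section~\ref{sec:fixed}. Fix $\chi$, write $R=R_\chi$, let $A_i=R[y]/(y^{p^{e-i}}-1)$ be the ring \eqref{eq:Ai}, and put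
\[
N_i=\varepsilon_\chi\tilde H_{s_i-1}(X_i;\mathbb{Z}_p)\qquad(0\le i\le e).
\]
Since $Q_i$ acts trivially on $X_i$, this is an $A_i$-module, and it is a lattice by Lemma~\ref{lem:fixed}. We regard $N_{i+1}$ as an $A_i$-module through the quotient map $A_i\to A_{i+1}$.

\begin{lemma}\label{lem:sequence}
Let $0\le i<e$ and suppose $\delta=s_i-s_{i+1}>0$. There is an exact sequence $0\to N_i\to G_\delta\to\dots\to G_1\to N_{i+1}\to0$ with all $G_k$ finitely generated free $A_i$-modules.
\end{lemma}

\begin{proof}
Let $E=\varepsilon_\chi C_*(X_i,X_{i+1};\mathbb{Z}_p)$. By Lemmas~\ref{lem:proj} and~\ref{lem:ring}(a) it is a finite complex of finitely generated free $A_i$-modules. Put $q=s_i-1$ and $l=s_{i+1}$, so $0\le l\le q$ and $\delta=q-l+1$. The relative complex is the quotient of the augmented chain complexes of $X_i$ and $X_{i+1}$, so the long exact sequence of the pair holds in reduced homology, also for $X_{i+1}=\emptyset$. After applying $\varepsilon_\chi$, the reduced homology of $X_i$ is $N_i$ in degree $q$ and that of $X_{i+1}$ is $N_{i+1}$ in degree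 $l-1<q$. The maps induced by $X_{i+1}\subseteq X_i$ therefore vanish, and the long sequence breaks into short exact sequences
\[
0\to\varepsilon_\chi\tilde H_k(X_i;\mathbb{Z}_p)\to H_k(E)\to\varepsilon_\chi\tilde H_{k-1}(X_{i+1};\mathbb{Z}_p)\to0 .
\]
If $l<q$, the only nonzero homology of $E$ is $H_q(E)\cong N_i$ and $H_l(E)\cong N_{i+1}$, and Lemma~\ref{lem:trim}(a) gives the claim. If $l=q$, then $\delta=1$, only $H_q(E)$ can be nonzero, and $0\to N_i\to H_q(E)\to N_{i+1}\to0$ is exact. So $H_q(E)$ is a lattice, it is free by Lemma~\ref{lem:trim}(b), and we take $G_1=H_q(E)$.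
\end{proof}

\begin{proposition}\label{prop:nested}
For $0\le i\le e$ the module $N_i$ is nested of level $e-i$.
\end{proposition}

\begin{proof}
We use descending induction on $i$. For $i=e$ we have $A_e=R[y]/(\Phi_1)=R$, and $N_e$ is free over it. Let $i<e$. If $s_i=s_{i+1}$, then $X_i=X_{i+1}$ and $N_i=N_{i+1}$. If $s_i>s_{i+1}$, apply Proposition~\ref{prop:step} with $b=e-i$ to the sequence of Lemma~\ref{lem:sequence}.
\end{proof}

It remains to reassemble the pieces for the various $\chi$. The point is that cyclic modules over the factors of a product ring add up to a cyclic module over the product.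

\begin{proof}[Proof of Theorem~\ref{thm:module}]
Let $M=H_n(F;\mathbb{Z}_p)=H_n(F;\mathbb{Z})\otimes\mathbb{Z}_p$, on which $g$ acts as $h_*$. By Proposition~\ref{prop:nested} with $i=0$, applied to every $\chi$,
\[
M\cong\bigoplus_\chi\bigoplus_{j\ge1}R_\chi[y]/(D_j^\chi),\qquad D^\chi_{j+1}\mid D^\chi_j,
\]
where $\tau$ acts as $y$, $\sigma$ acts as $x\in R_\chi$, and $D_j^\chi=1$ for large $j$. Let $M_j=\bigoplus_\chi R_\chi[y]/(D_j^\chi)$. The sum of the classes of $1$ generates $M_j$ over $\mathbb{Z}_p[C]=\prod_\chi R_\chi[P]$. As $g$ generates $C$, the module $M_j$ is cyclic over $\mathbb{Z}_p[t]$ with $t$ acting as $g$, so $M_j\cong\mathbb{Z}_p[t]/\mathfrak{a}_j$ for an ideal $\mathfrak{a}_j$ containing $t^d-1$. Let $q_j$ be the monic generator of $\mathfrak{a}_j\mathbb{Q}_p[t]$. It divides $t^d-1$, so $q_j\in\mathbb{Z}_p[t]$ by Gauss's lemma. Since $M_j$ is $\mathbb{Z}_p$-torsion-free, $\mathfrak{a}_j=q_j\mathbb{Q}_p[t]\cap\mathbb{Z}_p[t]$, and this equals $q_j\mathbb{Z}_p[t]$ because division with remainder by a monic polynomial stays in $\mathbb{Z}_p[t]$.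 Thus $M_j\cong\mathbb{Z}_p[t]/(q_j)$.

We identify $q_j$. The module $M_{j+1}$ is a quotient of $M_j$, so $q_{j+1}\mid q_j$. The characteristic polynomial of $t$ on $M_j$ is $q_j$, so $\prod_jq_j=\Delta$. Each $q_j$ has simple roots, being a divisor of $t^d-1$. Hence a root $\lambda$ of $\Delta$ of multiplicity $\mu$ is a root of exactly $\mu$ of the $q_j$, and these are $q_1,\dots,q_\mu$. The polynomials $\Delta_j$ are monic with the same simple roots, so $q_j=\Delta_j$. This proves the first statement.

Let $\psi\in\mathbb{Z}[t]$. Tensor products preserve cokernels, so the finitely generated abelian groups $\operatorname{coker}\psi(h_*)$ and $\bigoplus_j\mathbb{Z}[t]/(\Delta_j,\psi)$ become isomorphic after tensoring with $\mathbb{Z}_p$, for every $p$. Tensoring such a group with $\mathbb{Z}_p$ retains its rank and its $p$-primary torsion subgroup, and these data for all $p$ determine the group.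
\end{proof}

\begin{example}
Let $f=z_0^3+z_1^3+z_2^3$ with weights $(1,1,1)$, $d=3$ and $p=3$. Then $R=\mathbb{Z}_3$, $y=t$, $S_1=\emptyset$, $N_1=\mathbb{Z}_3[t]/(\Phi_1)$ and $\delta=3$. Proposition~\ref{prop:step} gives $N_0\cong(\mathbb{Z}_3[t]/(t^3-1))^z\oplus\mathbb{Z}_3[t]/(\Phi_3)$. From $\Lambda_3^2=3\Lambda_3$ we get $\operatorname{div}\Delta=(\Lambda_3-1)^3=3\Lambda_3-1$, so the rank is $8$ and $z=2$. Thus $\Delta_1=\Delta_2=t^3-1$, $\Delta_3=\Phi_3$, and $H_1(L)\cong\mathbb{Z}^2\oplus\mathbb{Z}/3$. Orlik's algorithm gives $c_\emptyset=3$ and $c_T=1$ otherwise, $k_\emptyset=1$, and $k_T=3-1-1+1=2$ for $|T|=2$. So $r=2$, $d_1=3$ and $d_2=1$: some of the summands $\mathbb{Z}/d_j$ may be trivial.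
\end{example}

\section{Orlik's numbers}\label{sec:orlik}

We recall the values of cyclotomic polynomials at $1$: $\Phi_1(1)=0$; $\Phi_m(1)=p$ if $m=p^\alpha$ with $p$ prime and $\alpha\ge1$; and $\Phi_m(1)=1$ otherwise. To see this, evaluate $(t^a-1)/(t-1)$ at $1$ to get $\prod_{m\mid a,\,m>1}\Phi_m(1)=a$. For prime powers $a$ induction gives the value $p$. For general $a$ the prime power divisors already contribute $a$, so the other divisors contribute $1$, and induction finishes the argument. Consequently $\Delta_j(1)=0$ for $j\le\mu(1)$, while for $j\ge1$ the number $\Delta_{\mu(1)+j}(1)$ is a positive integer with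
\begin{equation}\label{eq:ord}
\operatorname{ord}_p\Delta_{\mu(1)+j}(1)=\#\{\alpha\ge1:\ \mu(p^\alpha)-\mu(1)\ge j\}
\end{equation}
for every prime $p$, where $\operatorname{ord}_p$ is the $p$-adic valuation.

Fix a prime $p$ and keep the notation $e$, $S_i$ of Section~\ref{sec:fixed}. Both $c_T$ and the differences $\mu(p^\alpha)-\mu(1)$ are governed by the sets
\[
T_\alpha=\{\nu\in I:\ p^\alpha\nmid u_\nu\}\qquad(\alpha\ge1).
\]
These are the index sets of the fixed spaces. Indeed $\operatorname{ord}_pu_\nu=e-\min(e,\operatorname{ord}_pw_\nu)$, so $\nu\in T_\alpha$ if and only if $\min(e,\operatorname{ord}_pw_\nu)\ge e-\alpha+1$. Therefore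
\begin{equation}\label{eq:TS}
T_\alpha=S_{e-\alpha+1}\quad(1\le\alpha\le e),\qquad T_\alpha=I=S_0\quad(\alpha>e).
\end{equation}

\begin{lemma}\label{lem:c}
For every $T\subsetneq I$ we have $\operatorname{ord}_pc_T=\#\{\alpha\ge1:T_\alpha=T\}$. In particular $c_T$ is a positive integer.
\end{lemma}

\begin{proof}
The power $p^\alpha$ divides $u_\nu$ for all $\nu\notin T$ if and only if $T_\alpha\subseteq T$. So \eqref{eq:defc} gives
\[
\sum_{T'\subseteq T}\operatorname{ord}_pc_{T'}=\#\{\alpha\ge1:T_\alpha\subseteq T\}=\sum_{T'\subseteq T}\#\{\alpha\ge1:T_\alpha=T'\},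
\]
and the formula follows by induction on $|T|$. The positive rational number $c_T$ has nonnegative valuation at every prime.
\end{proof}

By \eqref{eq:TS}, $\operatorname{ord}_pc_T$ counts the nontrivial $p$-subgroups of $C$ whose fixed space is $\mathbb{C}^T$. The next lemma shows what such a subgroup contributes.

\begin{lemma}\label{lem:k}
For every $\alpha\ge1$ we have $K_{T_\alpha}\in\mathbb{Z}_{\ge0}$ and
\[
\mu(p^\alpha)-\mu(1)=(-1)^{n-|T_\alpha|}K_{T_\alpha}.
\]
Hence, for $j\ge1$, $\mu(p^\alpha)-\mu(1)\ge j$ if and only if $k_{T_\alpha}\ge j$.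
\end{lemma}

\begin{proof}
If $T_\alpha=\emptyset$, then $K_{T_\alpha}=1$. Otherwise $f|_{\mathbb{C}^{T_\alpha}}$ has an isolated critical point at $0$ by \eqref{eq:TS} and Lemma~\ref{lem:fixed}, so $K_{T_\alpha}\in\mathbb{Z}_{\ge0}$ by Lemma~\ref{lem:mu}. Next, $p^\alpha\nmid\ell_S$ if and only if $p^\alpha\nmid u_\nu$ for all $\nu\in S$, that is, $S\subseteq T_\alpha$. Subtracting the formulas of Lemma~\ref{lem:mu} for $m=1$ and $m=p^\alpha$ gives
\[
\mu(1)-\mu(p^\alpha)=\sum_{S\subseteq T_\alpha}(-1)^{n+1-|S|}\gamma_S=(-1)^{n+1-|T_\alpha|}K_{T_\alpha}.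
\]
If $n-|T_\alpha|$ is even, then $\mu(p^\alpha)-\mu(1)=K_{T_\alpha}=k_{T_\alpha}$. If $n-|T_\alpha|$ is odd, then $\mu(p^\alpha)-\mu(1)=-K_{T_\alpha}\le0$ and $k_{T_\alpha}=0$, so both inequalities fail.
\end{proof}

The last case explains the parity condition in \eqref{eq:defk}: it discards those $p^\alpha$ whose primitive roots of unity have at most the multiplicity of the eigenvalue $1$. For these, $\Phi_{p^\alpha}$ occurs only in polynomials $\Delta_j$ that are divisible by $t-1$, and such $\Delta_j$ produce no torsion.

\begin{proof}[Proof of Theorem~\ref{thm:main}]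
By Proposition~\ref{prop:coker} and Theorem~\ref{thm:module} with $\psi=t-1$,
\[
H_{n-1}(L;\mathbb{Z})\cong\bigoplus_{j\ge1}\mathbb{Z}/\Delta_j(1)\cong\mathbb{Z}^{\mu(1)}\oplus\bigoplus_{j\ge1}\mathbb{Z}/\Delta_{\mu(1)+j}(1).
\]
Let $j\ge1$ and let $p$ be a prime. A set $T$ with $k_T\ge j$ is different from $I$, since $k_I=0$. By \eqref{eq:ord}, Lemma~\ref{lem:k} and Lemma~\ref{lem:c},
\[
\operatorname{ord}_p\Delta_{\mu(1)+j}(1)=\#\{\alpha\ge1:k_{T_\alpha}\ge j\}=\sum_{T:\ k_T\ge j}\#\{\alpha\ge1:T_\alpha=T\}=\sum_{T:\ k_T\ge j}\operatorname{ord}_pc_T .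
\]
For $1\le j\le r$ the right side is $\operatorname{ord}_pd_j$ by \eqref{eq:defd}. For $j>r$ no $T$ satisfies $k_T\ge j$, by the definition of $r$, and the sum is $0$. As this holds for all $p$, we get $\Delta_{\mu(1)+j}(1)=d_j$ for $1\le j\le r$ and $\Delta_{\mu(1)+j}(1)=1$ for $j>r$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:order}]
Let $T\ne I$ with $c_T>1$ and choose a prime $p\mid c_T$. By Lemma~\ref{lem:c}, $T=T_\alpha$ for some $\alpha\ge1$, so $K_T\in\mathbb{Z}_{\ge0}$ by Lemma~\ref{lem:k}, and $k_T\in\{0,K_T\}$. The integer $k_T$ is at most $r$, so $c_T$ occurs in exactly $k_T$ of the products $d_1,\dots,d_r$. By Theorem~\ref{thm:main} the order of the torsion subgroup is $d_1\cdots d_r=\prod_{c_T>1}c_T^{\,k_T}$.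
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGS}
Charles P. Boyer, Krzysztof Galicki, and Santiago R. Simanca, \emph{The Sasaki Cone and Extremal Sasakian Metrics}, arXiv:0801.0217 (2008).

\bibitem{CR}
Curtis and Reiner, \emph{Methods} I.

\bibitem{Illman}
Illman, \emph{Smooth equivariant triangulations of $G$-manifolds for $G$ a finite group}, Ann. Acad. Sci. Fenn. Ser. A I 262 (1978).

\bibitem{Milnor}
Milnor, \emph{Singular points of complex hypersurfaces}.

\bibitem{MO}
Milnor and Orlik, Topology 9 (1970).

\end{thebibliography}
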